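\title{Free products of Lex groups are Lex}

\begin{abstract}
A group $\Gamma$ is called Lex if every surjection onto $\Gamma$ induces an injection in bounded cohomology with real coefficients, in all degrees. We prove that a free product $G*H$ is Lex if and only if $G$ and $H$ are. More precisely, for surjections $p_G:\tilde G\to G$ and $p_H:\tilde H\to H$ the kernel of $(p_G*p_H)^*$ is the direct sum of the kernels of $p_G^*$ and $p_H^*$. The proof computes the classes that vanish on both factors by bounded cochains on aligned tuples of vertices of the Bass--Serre tree, and constructs a left inverse of the pull-back by averaging over lifts of geodesic segments. The same method applies to graphs of groups with amenable edge groups and to infinite free products.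
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups are discrete. For a group $\Gamma$ and $n\ge0$ let $C^n(\Gamma)$ be the space of bounded functions $\Gamma^{n+1}\to\mathbb R$ with the supremum norm, and let $C^n(\Gamma)^\Gamma$ be the subspace of \emph{invariant} functions, those with $f(g\gamma_0,\dots,g\gamma_n)=f(\gamma_0,\dots,\gamma_n)$ for all $g\in\Gamma$. The coboundary is
\[
(\delta f)(\gamma_0,\dots,\gamma_{n+1})=\sum_{j=0}^{n+1}(-1)^jf(\gamma_0,\dots,\widehat{\gamma_j},\dots,\gamma_{n+1}),
\]
and the \emph{bounded cohomology} $H^n_b(\Gamma)$ is the cohomology of $(C^\bullet(\Gamma)^\Gamma,\delta)$. A homomorphism $\psi:\Lambda\to\Gamma$ induces $\psi^*:H^n_b(\Gamma)\to H^n_b(\Lambda)$ by composing cochains with $\psi$ in each variable. For the inclusion of a subgroup $G$ we write $x\mapsto x|_G$.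

\begin{definition}\label{def:lex}
A group $\Gamma$ is \emph{Lex} (lies in the family Lex, for ``left exact'') if for every group $\Lambda$ and every surjective homomorphism $\psi:\Lambda\to\Gamma$ the map $\psi^*:H^n_b(\Gamma)\to H^n_b(\Lambda)$ is injective for all $n$.
\end{definition}

In words: a bounded invariant cocycle that acquires a bounded invariant primitive on a group covering $\Gamma$ already has one on $\Gamma$. It is enough to test one surjection.

\begin{lemma}\label{lem:free}
Let $p:F\to\Gamma$ be surjective with $F$ free. For every surjection $\psi:\Lambda\to\Gamma$ there is a homomorphism $f:F\to\Lambda$ with $p=\psi f$, and $\ker\psi^*\subset\ker p^*$. Consequently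
\[
K^n(\Gamma):=\ker\bigl(p^*:H^n_b(\Gamma)\to H^n_b(F)\bigr)
\]
does not depend on $p$, and $\Gamma$ is Lex if and only if $K^n(\Gamma)=0$ for all $n$.
\end{lemma}

\begin{proof}
Send each element $y$ of a basis of $F$ to a $\psi$-preimage of $p(y)$; this defines $f$. Then $p^*=f^*\psi^*$, which gives the inclusion of kernels. Two surjections from free groups factor through each other, so they have the same kernel.
\end{proof}

In ordinary real cohomology the analogous property would force $H^n(\Gamma;\mathbb R)=0$ for $n\ge2$, since this holds for free groups; it fails already for $\mathbb Z^2$. Bounded cohomology behaves differently. Free groups are Lex (take $p=\mathrm{id}$). Amenable groups, such as $\mathbb Z^2$, are Lex because their bounded cohomology vanishes in positive degrees (Lemma~\ref{lem:vanishing} with $X$ a point). And in low degrees there is no condition at all. To see this, write an invariant function on $\Gamma^2$ as $\beta(\gamma_0^{-1}\gamma_1)$ and record an invariant function $f$ on $\Gamma^3$ by $\alpha(x,y)=f(1,x,xy)$. Then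
\begin{equation}\label{eq:inhom}
(\delta\beta)(x,y)=\beta(x)+\beta(y)-\beta(xy).
\end{equation}

\begin{lemma}\label{lem:low}
For every group, $H^1_b(\Gamma)=0$ and $K^0(\Gamma)=K^1(\Gamma)=K^2(\Gamma)=0$.
\end{lemma}

\begin{proof}
In degree $0$ both sides are $\mathbb R$ and $p^*$ is the identity. By \eqref{eq:inhom} a bounded invariant $1$-cocycle is a bounded homomorphism $\Gamma\to\mathbb R$, hence zero. Let $\alpha$ be a bounded $2$-cocycle on $\Gamma$ with $p^*\alpha=\delta\beta$, and let $N=\ker p$. The cocycle identity on $(1,g,g,g)$ reads $\alpha(g,1)=\alpha(1,1)=:c$. So $\beta(x)+\beta(\nu)-\beta(x\nu)=c$ for $x\in F$, $\nu\in N$. For $x\in N$ this says that $\beta-c$ is a bounded homomorphism on $N$, so $\beta|_N=c$. Hence $\beta(x\nu)=\beta(x)$, that is $\beta=\bar\beta\circ p$, and $\alpha=\delta\bar\beta$ because $p$ is onto.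
\end{proof}

Thus being Lex is a condition on the degrees $n\ge3$. It is known that surface groups are Lex, that a group with a Lex subgroup of finite index is Lex, and that an extension $1\to\Gamma\to\Pi\to A\to1$ with $\Gamma$ Lex and $A$ amenable has $\Pi$ Lex; we shall not use these facts in the proofs. The following question is posed in \cite{Sun}: \emph{is the free product of two Lex groups Lex?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $p_G:\tilde G\to G$ and $p_H:\tilde H\to H$ be surjective homomorphisms and let $p=p_G*p_H:\tilde G*\tilde H\to G*H$. For every $n\ge1$, restriction to $G$ and $H$ induces an isomorphism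
\[
\ker\bigl(p^*|H^n_b(G*H)\bigr)\;\cong\;\ker\bigl(p_G^*|H^n_b(G)\bigr)\oplus\ker\bigl(p_H^*|H^n_b(H)\bigr).
\]
In particular $K^n(G*H)\cong K^n(G)\oplus K^n(H)$, and $G*H$ is Lex if and only if $G$ and $H$ are Lex.
\end{theorem}

In ordinary cohomology $H^n(G*H;\mathbb R)\cong H^n(G;\mathbb R)\oplus H^n(H;\mathbb R)$ for $n\ge1$, and such a formula for $H^n_b$ would give the theorem at once. This suggests the answer, but the formula is false. Call a class in $H^n_b(G*H)$ \emph{mixed} if it restricts to zero on $G$ and on $H$.

\begin{example}\label{ex:mixed}
Let $F=\langle a\rangle*\langle b\rangle$ be free of rank two. Each element is uniquely a product of syllables, nontrivial powers of $a$ and of $b$ alternately. Let $\varphi:F\to\mathbb Z$ be the sum of the signs of the exponents of the syllables. In a product $uv$ the last syllables of $u$ cancel the first syllables of $v$ in pairs $s,s^{-1}$, whose signs add up to zero, and then at most one pair merges into a single syllable. So $\alpha(u,v)=\varphi(u)+\varphi(v)-\varphi(uv)$ satisfies $|\alpha|\le3$ and is a bounded $2$-cocycle. Its class is mixed, because $\varphi$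 is bounded on $\langle a\rangle$ and on $\langle b\rangle$. It is not zero: if $\alpha=\delta\beta$ with $\beta$ bounded, then $\varphi-\beta$ is a homomorphism that is bounded on $\langle a\rangle$ and $\langle b\rangle$, hence zero, while $\varphi((ab)^k)=2k$.
\end{example}

The hypothesis that $G$ and $H$ are Lex says nothing about mixed classes. The substance of Theorem~\ref{thm:main} is that no hypothesis is needed for them: a surjection of the form $p_G*p_H$ never kills a nonzero mixed class.

Section~\ref{sec:two} carries out the main construction by hand in degree two. Sections~\ref{sec:coeff} and~\ref{sec:tree} express mixed classes through cochains on a tree, Section~\ref{sec:lift} contains the construction in general, and Section~\ref{sec:free} proves Theorem~\ref{thm:main}. Section~\ref{sec:graphs} is not needed for the question above. It extends the result to amalgams and HNN extensions over amenable subgroups and, under a uniform bound on certain filling constants, to groups acting on trees with amenable edge stabilizers (Theorem~\ref{thm:graphs}); for infinite free products this bound is also necessary (Corollary~\ref{cor:infinite}).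

\section{The idea in degree two}\label{sec:two}

\subsection*{Trees and alternating cochains}
Edges of trees are geometric (unoriented). Two vertices $x,y$ of a tree are joined by a unique geodesic segment $[x,y]$, and an edge path in which consecutive edges are distinct is a geodesic segment. A finite set of vertices is \emph{aligned} if it lies on a geodesic segment; its \emph{hull} is the smallest such segment. A group acts \emph{without inversions} if an element fixing an edge fixes both of its ends.

Let $Z$ be a set and $Y\subset Z^{q+1}$ a subset stable under permutation of the entries. We write $\ell^\infty_{\mathrm{alt}}(Y)$ for the bounded functions on $Y$ that change sign when two entries are exchanged; they vanish on tuples with a repeated entry. For a tree $T$ with vertex set $V$ put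
\[
A^q(T)=\ell^\infty_{\mathrm{alt}}(V^{q+1}),\qquad (df)(x_0,\dots,x_{q+1})=\sum_j(-1)^jf(x_0,\dots,\widehat{x_j},\dots,x_{q+1}).
\]
The function $df$ is alternating: exchanging $x_i$ and $x_{i+1}$ exchanges the terms $j=i$ and $j=i+1$, which carry opposite signs, and changes the sign of every other term.

\subsection*{The Bass--Serre tree}
Let $\Gamma=G*H$. Its Bass--Serre tree $T$ has vertex set $V=\Gamma/G\sqcup\Gamma/H$ and edge set $\Gamma$, the edge $\gamma$ joining $\gamma G$ to $\gamma H$; it is a tree by the normal form theorem for free products. The group $\Gamma$ acts by left multiplication, without inversions, with trivial edge stabilizers, and the vertices $G$ and $H$ represent the two vertex orbits and have stabilizers $G$ and $H$. In the setting of Theorem~\ref{thm:main} let $\Lambda=\tilde G*\tilde H$, $N=\ker p$, let $\tilde T$ be the tree of $\Lambda$, and let $\pi:\tilde T\to T$ be the map induced by $p$ on edges and vertices.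

We shall see (Remark~\ref{rem:mixed}) that for $n\ge2$ the mixed classes in $H^n_b(\Gamma)$ are computed by the complex $0\to A^1(T)^\Gamma\to A^2(T)^\Gamma\to\cdots$. Degree $0$ is omitted: single vertices have the stabilizers $G$ and $H$, whereas a pair of distinct vertices has trivial stabilizer. In degree two the task is therefore the following.
\begin{quote}
Let $a\in A^2(T)^\Gamma$ be a cocycle and $b\in A^1(\tilde T)^\Lambda$ with $db=a\circ\pi$. Find $\bar b\in A^1(T)^\Gamma$ with $d\bar b=a$.
\end{quote}
In degree two the injectivity of $p^*$ is already given by Lemma~\ref{lem:low}, but the solution below is the one that works in all degrees.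

One wants to set $\bar b(x,y)=b(\tilde x,\tilde y)$ for lifts $\tilde x,\tilde y$. The function $b$ is $N$-invariant, but the pairs over $(x,y)$ form many $N$-orbits. One has to choose among them invariantly, and so that the choices on the three sides of a triangle come from one lifted triangle. The tree provides such choices for aligned triples.

\subsection*{Random lifts of segments}
A segment $s$ of $T$ is a sequence of edges $\gamma_1,\dots,\gamma_k\in\Gamma$ whose \emph{labels} $g_j=\gamma_j^{-1}\gamma_{j+1}$ are nontrivial elements lying alternately in $G$ and in $H$. A lift of $s$ is a segment $\lambda_1,\dots,\lambda_k$ of $\tilde T$ with $p(\lambda_j)=\gamma_j$; its labels $\tilde g_j=\lambda_j^{-1}\lambda_{j+1}$ are arbitrary preimages of the $g_j$ in $\tilde G$ or $\tilde H$. Since $N$ acts simply transitively on $p^{-1}(\gamma_1)$, a lift up to $N$ is the same as the sequence $(\tilde g_1,\dots,\tilde g_{k-1})$.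

For each pair $\{g,g^{-1}\}$ of nontrivial elements of $G$ choose $\tilde g\in\tilde G$ over $g$. If $g\ne g^{-1}$ let $\mu_g$ and $\mu_{g^{-1}}$ be the point masses at $\tilde g$ and $\tilde g^{-1}$; if $g=g^{-1}$ let $\mu_g$ give mass $\frac12$ to $\tilde g$ and mass $\frac12$ to $\tilde g^{-1}$. Do the same for $H$. In all cases inversion carries $\mu_g$ to $\mu_{g^{-1}}$. The averaging cannot be avoided: for $\mathbb Z\to\mathbb Z/2$ no preimage of the generator is its own inverse. A \emph{random lift} of $s$ has independent labels $\tilde g_j$ with laws $\mu_{g_j}$. Its law has three properties. It is invariant, since translation does not change labels. It does not depend on the direction of $s$, since reversing $s$ inverts the labels. And its restriction to a subsegment is a random lift of the subsegment, since the marginals of a product measure are product measures.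

\subsection*{The primitive}
For $x\neq y$ let $\bar b(x,y)$ be the expectation of $b(\tilde x,\tilde y)$, where $\tilde x,\tilde y$ are the ends of a random lift of $[x,y]$, and put $\bar b(x,x)=0$. This is well defined because $b$ is $N$-invariant; it is bounded by $\|b\|$, and it is $\Gamma$-invariant and alternating by the first two properties. If $x,y,z$ are distinct and aligned, take a random lift of their hull. By the third property,
\[
(d\bar b)(x,y,z)=\mathbb E\,(db)(\tilde x,\tilde y,\tilde z)=\mathbb E\,a(\pi\tilde x,\pi\tilde y,\pi\tilde z)=a(x,y,z).
\]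
So the cocycle $c=a-d\bar b$ vanishes on aligned triples. If $x,y,z$ are not aligned, let $m$ be the center of the tripod they span. The triples $(m,y,z)$, $(m,x,z)$, $(m,x,y)$ are aligned, so
\[
0=(dc)(m,x,y,z)=c(x,y,z)-c(m,y,z)+c(m,x,z)-c(m,x,y)=c(x,y,z).
\]
Hence $a=d\bar b$.

In higher degree the averaging over lifts works unchanged on aligned tuples (Section~\ref{sec:lift}). The last step, from aligned tuples to all tuples, is replaced by the fact that cochains on aligned tuples and cochains on all tuples have the same cohomology (Proposition~\ref{prop:AB}). One cannot discard the non-aligned tuples from the start: $\pi$ can fold an aligned tuple onto a non-aligned one (Figure~\ref{fig:fold}), so a function defined only on aligned tuples of $T$ cannot be pulled back to $\tilde T$. We pull back on all tuples and push forward on aligned ones.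

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\draw (0,0)--(6.4,0);
\fill (0,0) circle (2.5pt) node[below=3pt] {$b\tilde G$};
\fill (1.6,0) circle (1.2pt) node[below=3pt] {$\tilde H$};
\fill (3.2,0) circle (2.5pt) node[below=3pt] {$\tilde G$};
\fill (4.8,0) circle (1.2pt) node[below=3pt] {$a^2\tilde H$};
\fill (6.4,0) circle (2.5pt) node[below=3pt] {$a^2b^{-1}\tilde G$};
\node[above] at (0.8,0) {$b$};
\node[above] at (2.4,0) {$1$};
\node[above] at (4.0,0) {$a^2$};
\node[above] at (5.6,0) {$a^2b^{-1}$};
\draw[->] (7.4,0)--(8.2,0) node[midway,above] {$\pi$};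
\draw (9.4,1)--(10.2,0)--(9.4,-1);
\draw (10.2,0)--(11.5,0);
\fill (9.4,1) circle (2.5pt) node[left=2pt] {$bG$};
\fill (9.4,-1) circle (2.5pt) node[left=2pt] {$b^{-1}G$};
\fill (11.5,0) circle (2.5pt) node[right=2pt] {$G$};
\fill (10.2,0) circle (1.2pt) node[above right] {$H$};
\end{tikzpicture}
\caption{Folding, for $\tilde G=\langle a\rangle\cong\mathbb Z\to G=\mathbb Z/2$ and $\tilde H=H=\langle b\rangle\cong\mathbb Z/3$. Left: a geodesic in the Bass--Serre tree of $\tilde G*\tilde H$, with edges named by group elements. The edges $1$ and $a^2$ have the same image, so the three aligned marked vertices map to three distinct neighbors of the vertex $H$ in the tree of $G*H$ (right), which are not aligned.}\label{fig:fold}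
\end{figure}

\section{Bounded cohomology with coefficients}\label{sec:coeff}

A \emph{normed $\Gamma$-module} is a real normed space $M$ with a linear isometric action of $\Gamma$. Let $C^i(\Gamma;M)$ be the space of bounded maps $\Gamma^{i+1}\to M$, with $\delta$ as before; a map $f$ is \emph{invariant} if $f(g\gamma_0,\dots,g\gamma_i)=g\,f(\gamma_0,\dots,\gamma_i)$. Put $H^i_b(\Gamma;M)=H^i(C^\bullet(\Gamma;M)^\Gamma)$, so that $H^i_b(\Gamma)=H^i_b(\Gamma;\mathbb R)$ with the trivial action. The $0$-cocycles are the constant maps, so $H^0_b(\Gamma;M)=M^\Gamma$. For a $\Gamma$-set $X$ the space $\ell^\infty(X)$ is a normed $\Gamma$-module with $(g\varphi)(x)=\varphi(g^{-1}x)$, and invariance of $f\in C^i(\Gamma;\ell^\infty(X))$ means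
\begin{equation}\label{eq:inv}
f(g\gamma_0,\dots,g\gamma_i)(gx)=f(\gamma_0,\dots,\gamma_i)(x).
\end{equation}

A \emph{mean} on a set $X$ is a positive linear functional $m$ on $\ell^\infty(X)$ with $m(1)=1$. We write $m(\varphi)=\int\varphi\,dm$; then $|\int\varphi\,dm|\le\|\varphi\|$. A map $u:X\to X'$ pushes means forward by $\int\varphi\,d(u_*m)=\int\varphi\circ u\,dm$. A group is \emph{amenable} if it carries a mean invariant under left translations. Subgroups of amenable groups are amenable, a group with an amenable subgroup of finite index is amenable, and an amenable group acting on a non-empty set $X$ preserves a mean on $X$ (push forward along an orbit map).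

The plan is to resolve $\mathbb R$ by the modules $A^q(T)$. They have no higher bounded cohomology for $q\ge1$, but $A^0(T)=\ell^\infty(V)$ does. This section gives the vanishing criterion, the exact sequence that a resolution with one bad term produces, and a description of the bad term. We begin with the comparison lemma for double complexes.

\begin{lemma}\label{lem:double}
Let $D^{i,q}$ $(i\ge0,\ q\ge q_0)$ be vector spaces with commuting differentials $\delta:D^{i,q}\to D^{i+1,q}$ and $d:D^{i,q}\to D^{i,q+1}$, and let $\operatorname{Tot}D$ be the total complex, with differential $\delta+(-1)^id$ on $D^{i,q}$.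
\begin{enumerate}
\item[(a)] Let $(C^i,\delta)_{i\ge0}$ be a complex and $\varepsilon:C^i\to D^{i,q_0}$ maps commuting with $\delta$ such that $0\to C^i\to D^{i,q_0}\to D^{i,q_0+1}\to\cdots$ is exact for all $i$. Then $\varepsilon$ induces isomorphisms $H^i(C)\cong H^{i+q_0}(\operatorname{Tot}D)$.
\item[(b)] Let $(C^q,d)_{q\ge q_0}$ be a complex and $\varepsilon:C^q\to D^{0,q}$ maps commuting with $d$ such that $0\to C^q\to D^{0,q}\to D^{1,q}\to\cdots$ is exact for all $q$. Then $\varepsilon$ induces isomorphisms $H^q(C)\cong H^q(\operatorname{Tot}D)$.
\end{enumerate}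
\end{lemma}

\begin{proof}
(a) Enlarge $D$ to $D_+$ by $D_+^{i,q_0-1}=C^i$ with $d=\varepsilon$. All complexes $(D_+^{i,\bullet},d)$ are exact, and we claim that $\operatorname{Tot}D_+$ is acyclic. Let $z=\sum_{i+q=n}z^{i,q}\neq0$ be a cocycle and let $i$ be minimal with $z^{i,q}\ne0$. The component of type $(i,q+1)$ of the cocycle equation is $dz^{i,q}=0$. So $z^{i,q}=(-1)^idw$ with $w\in D_+^{i,q-1}$, and subtracting the total coboundary $\delta w+(-1)^idw$ raises the minimal $i$. As $i\le n-q_0+1$, we reach $0$ after finitely many steps. Now $\operatorname{Tot}D$ is a subcomplex of $\operatorname{Tot}D_+$ with quotient $C$ up to a shift of degree, so the connecting homomorphism $H(C)\to H(\operatorname{Tot}D)$ is an isomorphism. It sends the class of a cocycle $c\in C^i$ to that of $\delta c+(-1)^i\varepsilon c=(-1)^i\varepsilon c$.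

(b) Put $D_+^{-1,q}=C^q$ with $\delta=\varepsilon$ and argue with the minimal $q$ and $\delta$ in place of the minimal $i$ and $d$. The connecting homomorphism sends $[c]$ to $[\varepsilon c-dc]=[\varepsilon c]$.
\end{proof}

\begin{lemma}\label{lem:vanishing}
Let $X$ be a $\Gamma$-set with amenable stabilizers. Then $H^i_b(\Gamma;\ell^\infty(X))=0$ for $i>0$; every invariant cocycle $f$ of positive degree has an invariant primitive of norm at most $\|f\|$. Moreover $H^i_b(\Gamma;A)=0$ for $i>0$ if $A$ is the image of an equivariant bounded projection of $\ell^\infty(X)$.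
\end{lemma}

\begin{proof}
For each orbit representative $x$ take a left-invariant mean on $\Gamma_x$ and push it forward to a mean $m_x$ on $\Gamma$. Put $m_{gx}=g_*m_x$, which depends only on $gx$ because $m_x$ is $\Gamma_x$-invariant. For $f\in C^i(\Gamma;\ell^\infty(X))^\Gamma$, $i\ge1$, put
\[
(hf)(\gamma_0,\dots,\gamma_{i-1})(x)=\int f(\gamma,\gamma_0,\dots,\gamma_{i-1})(x)\,dm_x(\gamma).
\]
Then $\|hf\|\le\|f\|$, and $hf$ is invariant by \eqref{eq:inv}:
\[
(hf)(g\gamma_0,\dots)(gx)=\int f(g\gamma,g\gamma_0,\dots)(gx)\,dm_x(\gamma)=(hf)(\gamma_0,\dots)(x).
\]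
Integrating $(\delta f)(\gamma,\gamma_0,\dots,\gamma_i)=f(\gamma_0,\dots,\gamma_i)-\sum_j(-1)^jf(\gamma,\gamma_0,\dots,\widehat{\gamma_j},\dots,\gamma_i)$ gives $h\delta f=f-\delta hf$, so a cocycle $f$ equals $\delta hf$. For the last statement, the identity of $H^i_b(\Gamma;A)$ factors through $H^i_b(\Gamma;\ell^\infty(X))=0$.
\end{proof}

We use the last statement as follows. If $Y$ is a $\Gamma$-set of $(q+1)$-tuples of pairwise distinct elements, stable under permutations, then $\ell^\infty_{\mathrm{alt}}(Y)$ is the image of the equivariant projection $f\mapsto\frac1{(q+1)!}\sum_\sigma\operatorname{sgn}(\sigma)\,f\circ\sigma$ of $\ell^\infty(Y)$, which has norm at most one. So $\ell^\infty_{\mathrm{alt}}(Y)$ has no higher bounded cohomology as soon as tuples of \emph{distinct} elements have amenable stabilizers. This is the reason for working with alternating functions: the constant tuple $(v,\dots,v)$ has the stabilizer of $v$.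

\begin{lemma}\label{lem:les}
Let $0\to M\to A^0\to A^1\to\cdots$ be a complex of normed $\Gamma$-modules with bounded equivariant differentials $d$. Assume that it has a contracting homotopy $k$ (so $dk+kd=\mathrm{id}$) that is linear and bounded in each degree, but not necessarily equivariant, and that $H^i_b(\Gamma;A^q)=0$ for $i>0$, $q\ge1$. For $n\ge1$ let $R^n_A(\Gamma)$ be the cohomology in degree $n$ of $0\to(A^1)^\Gamma\to(A^2)^\Gamma\to\cdots$, with $(A^q)^\Gamma$ in degree $q$.
\begin{enumerate}
\item[(1)] For $n\ge1$ there is an exact sequence
\[
H^{n-1}_b(\Gamma;M)\to H^{n-1}_b(\Gamma;A^0)\to R^n_A(\Gamma)\to H^n_b(\Gamma;M)\to H^n_b(\Gamma;A^0)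
\]
whose first and last maps are induced by $M\to A^0$.
\item[(2)] If also $H^i_b(\Gamma;A^0)=0$ for $i>0$, then $H^n_b(\Gamma;M)\cong H^n((A^\bullet)^\Gamma)$.
\end{enumerate}
Both statements are natural: if $p:\Lambda\to\Gamma$ is a homomorphism, $(\tilde M,\tilde A^\bullet)$ are data of the same kind for $\Lambda$, and $\varphi:(M,A^\bullet)\to(\tilde M,\tilde A^\bullet)$ is a bounded cochain map with $\varphi(p(\lambda)a)=\lambda\varphi(a)$, then the maps induced by $p$ and $\varphi$ commute with the maps in (1) and (2).
\end{lemma}

\begin{proof}
Let $D^{i,q}=C^i(\Gamma;A^q)^\Gamma$ for $i,q\ge0$, with $d$ acting on values. Although $k$ is not equivariant, the first variable can be used to transport it: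
\[
(\hat kf)(\gamma_0,\dots,\gamma_i)=\gamma_0\,k\bigl(\gamma_0^{-1}f(\gamma_0,\dots,\gamma_i)\bigr).
\]
This is bounded because the actions are isometric. If $f$ is invariant, then $(\hat kf)(g\gamma_0,\dots)=g\gamma_0\,k(\gamma_0^{-1}g^{-1}gf(\gamma_0,\dots))=g\,(\hat kf)(\gamma_0,\dots)$. Since $d$ is equivariant, $d\hat k+\hat kd=\mathrm{id}$. So $0\to C^i(\Gamma;M)^\Gamma\to D^{i,0}\to D^{i,1}\to\cdots$ is exact, and Lemma~\ref{lem:double}(a) gives $H^n_b(\Gamma;M)\cong H^n(\operatorname{Tot}D)$.

For $q\ge1$ the complex $0\to(A^q)^\Gamma\to D^{0,q}\to D^{1,q}\to\cdots$, whose first map sends a vector to a constant map, is exact by hypothesis and by $H^0_b(\Gamma;A^q)=(A^q)^\Gamma$. Lemma~\ref{lem:double}(b) with $q_0=1$ gives $R^n_A(\Gamma)\cong H^n(\operatorname{Tot}D^{\bullet,\ge1})$. Now (1) is the long exact sequence of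
\[
0\to\operatorname{Tot}D^{\bullet,\ge1}\to\operatorname{Tot}D\to D^{\bullet,0}\to0,
\]
and the composite $C^\bullet(\Gamma;M)^\Gamma\to\operatorname{Tot}D\to D^{\bullet,0}$ is induced by $M\to A^0$. For (2) apply Lemma~\ref{lem:double}(b) with $q_0=0$. For naturality, $f\mapsto\varphi\circ f\circ p^{\times(i+1)}$ takes $\Gamma$-invariant cochains to $\Lambda$-invariant ones by the condition on $\varphi$, and it commutes with $\delta$, with $d$ and with all inclusions and projections used above.
\end{proof}

It remains to relate $H^m_b(\Gamma;\ell^\infty(V))$ to the stabilizers. The point to watch is uniformity when there are infinitely many orbits.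

\begin{lemma}\label{lem:shapiro}
Let $V$ be a $\Gamma$-set and $V_0\subset V$ a set of orbit representatives. The assignment $f\mapsto(f_v)_{v\in V_0}$, $f_v=f(\,\cdot\,)(v)$, identifies $C^m(\Gamma;\ell^\infty(V))^\Gamma$, compatibly with $\delta$, with the space of uniformly bounded families of $\Gamma_v$-invariant functions $f_v:\Gamma^{m+1}\to\mathbb R$. Let $(f_v)$ be a cocycle of degree $m\ge1$ and suppose that $f_v|_{\Gamma_v^{m+1}}=\delta\eta_v$ with $\eta_v\in C^{m-1}(\Gamma_v)^{\Gamma_v}$ and $\sup_v\|\eta_v\|<\infty$. Then its class in $H^m_b(\Gamma;\ell^\infty(V))$ is zero.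
\end{lemma}

\begin{proof}
By \eqref{eq:inv} the inverse of the assignment is $f(\gamma_0,\dots,\gamma_m)(gv)=f_v(g^{-1}\gamma_0,\dots,g^{-1}\gamma_m)$, which is well defined by $\Gamma_v$-invariance.

Fix $v\in V_0$ and put $G=\Gamma_v$. Choose representatives $t$ of the cosets $Gt$ and let $r:\Gamma\to G$, $r(gt)=g$; then $r(gx)=g\,r(x)$ for $g\in G$. Extend functions on $\Gamma^{n+1}$ linearly to formal sums of tuples, so that $\delta f=f\circ\partial$ with $\partial(x_0,\dots,x_n)=\sum_l(-1)^l(x_0,\dots,\widehat{x_l},\dots,x_n)$. The prism operator
\[
P(x_0,\dots,x_n)=\sum_{j=0}^n(-1)^j(rx_0,\dots,rx_j,x_j,\dots,x_n)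
\]
satisfies $\partial P+P\partial=\mathrm{id}-r$. Indeed, in $\partial P(x_0,\dots,x_n)$, deleting $rx_j$ or $x_j$ from the $j$-th summand gives the telescoping sum
\[
\sum_j\bigl[(rx_0,\dots,rx_{j-1},x_j,\dots,x_n)-(rx_0,\dots,rx_j,x_{j+1},\dots,x_n)\bigr]=(x_0,\dots,x_n)-(rx_0,\dots,rx_n).
\]
Deleting $rx_l$ with $l<j$ gives a tuple with sign $(-1)^{j+l}$; in $P\partial$ the same tuple arises by deleting $x_l$ and doubling at $x_j$, now in position $j-1$, with sign $(-1)^{l+j-1}$. Deleting $x_l$ with $l>j$, which is in position $l+1$, gives sign $(-1)^{j+l+1}$; in $P\partial$ the sign is $(-1)^{l+j}$. These terms cancel.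

For the cocycle $f_v$ we get $f_v-f_v\circ r=\delta(f_v\circ P)$, and $f_v\circ r=\delta(\eta_v\circ r)$. So $f_v=\delta(\eta_v\circ r+f_v\circ P)$. The primitive is $G$-invariant because $r$ is equivariant, and its norm is at most $\|\eta_v\|+m\|f\|$, uniformly in $v$.
\end{proof}

Thus $(f_v)\mapsto f_v|_{\Gamma_v^{m+1}}$ defines restriction maps $H^m_b(\Gamma;\ell^\infty(V))\to H^m_b(\Gamma_v)$. The inclusion of constants $\mathbb R\to\ell^\infty(V)$ sends a cocycle $\alpha$ to the family $f_v=\alpha$, so the composite $H^m_b(\Gamma)\to H^m_b(\Gamma;\ell^\infty(V))\to H^m_b(\Gamma_v)$ is the usual restriction. If $V_0$ is finite, uniformity is automatic: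
\begin{equation}\label{eq:finite}
V_0\text{ finite},\ m\ge1\ \Longrightarrow\ H^m_b(\Gamma;\ell^\infty(V))\to\bigoplus_{v\in V_0}H^m_b(\Gamma_v)\ \text{ is injective.}
\end{equation}

\section{Aligned cochains on a tree}\label{sec:tree}

Let $T$ be a tree with vertex set $V$, let $S_q(T)\subset V^{q+1}$ be the set of tuples whose underlying set is aligned, and put $B^q(T)=\ell^\infty_{\mathrm{alt}}(S_q(T))$. Subsets of aligned sets are aligned, so the formula for $d$ makes sense on $B^\bullet(T)$, and restriction of functions is a cochain map $\rho:A^\bullet(T)\to B^\bullet(T)$. Note $A^0=B^0=\ell^\infty(V)$.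

To apply Lemma~\ref{lem:les} we need bounded contracting homotopies. For $A^\bullet$ one inserts a base vertex $o$. For $B^\bullet$ this is not possible, since $o$ need not be aligned with a given aligned set. The case of two points $a,b$ shows the remedy. If $o,a,b$ span a tripod with center $m$, then in the notation of oriented simplices
\[
\partial\bigl(\langle m,a,b\rangle+\langle o,m,b\rangle-\langle o,m,a\rangle\bigr)=\langle a,b\rangle-\langle o,b\rangle+\langle o,a\rangle=\partial\langle o,a,b\rangle,
\]
so the non-aligned triangle $\langle o,a,b\rangle$ can be replaced by three aligned ones: cone first to $m$, then correct by coning to $o$ the faces for which this is allowed.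

\begin{lemma}\label{lem:homotopy}
The complexes $0\to\mathbb R\to A^0(T)\to A^1(T)\to\cdots$ and $0\to\mathbb R\to B^0(T)\to B^1(T)\to\cdots$, augmented by the constants, have bounded contracting homotopies.
\end{lemma}

\begin{proof}
Fix $o\in V$. For $A^\bullet$ put $(kf)(x_0,\dots,x_{q-1})=f(o,x_0,\dots,x_{q-1})$; expanding $(df)(o,x_0,\dots,x_q)$ gives $kdf=f-dkf$.

For $B^\bullet$ we work with chains. Let $C_q$ $(q\ge0)$ be spanned by symbols $\langle x_0,\dots,x_q\rangle$, $(x_i)\in S_q(T)$, which change sign when two entries are exchanged, and let $C_{-1}=\mathbb R\langle\,\rangle$ be spanned by the empty symbol. Choosing an ordering of each aligned $(q+1)$-element set $S$ gives a basis $\langle S\rangle$ of $C_q$; take the $\ell^1$-norm for it. Then $B^q$ (with $B^{-1}=\mathbb R$) is the space of bounded functionals on $C_q$, and $d$ is dual to the usual boundary $\partial$. It suffices to find $h:C_q\to C_{q+1}$, $q\ge-1$, with $\|h\|\le3$ and $\partial h+h\partial=\mathrm{id}$; then $kf=f\circ h$.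

\emph{Cones.} Write $y\cdot\langle x_0,\dots,x_q\rangle=\langle y,x_0,\dots,x_q\rangle$ when $\{y,x_0,\dots,x_q\}$ is aligned, and extend linearly. Then
\begin{equation}\label{eq:cone}
\partial(y\cdot c)=c-y\cdot\partial c .
\end{equation}
This is the definition of $\partial$ if $y$ does not occur in the basis element $c$. If $c=y\cdot c'$, then $y\cdot c=0$ and $y\cdot\partial c=y\cdot(c'-y\cdot\partial c')=c$, so \eqref{eq:cone} holds as well.

\emph{Radial sets.} Order $V$ by $x\le y\iff x\in[o,y]$, and call a finite set \emph{radial} if it is totally ordered; this includes the empty set and singletons. Subsets of radial sets are radial. A non-empty radial set with maximum $y$ lies on $[o,y]$, so a radial set together with $o$ is radial and aligned. Let $S\ne\varnothing$ be aligned with hull $[a,b]$, and let $m=m(S)$ be the vertex of $[a,b]$ closest to $o$. Then $[o,m]\cap[a,b]=\{m\}$ and $[o,w]=[o,m]\cup[m,w]$ for $w\in[a,b]$. Hence $[a,m]$ and $[m,b]$ are totally ordered with minimum $m$, while $u\in[a,m)$ and $w\in(m,b]$ are incomparable: $u$ lies neither on $[o,m]$ nor on $[m,w]$, and the same holds with $u,w$ exchanged.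 So $S$ is non-radial if and only if it meets both $[a,m)$ and $(m,b]$. For non-radial $S$ and $S'\subset S$ there are two cases.
\begin{enumerate}
\item[(i)] $S'\subset[a,m]$ or $S'\subset[m,b]$. Then $S'$ is radial, and $\{o,m\}\cup S'$ is radial, hence aligned.
\item[(ii)] $S'$ meets both $[a,m)$ and $(m,b]$. Then $S'$ is non-radial, its hull contains $m$ and lies in $[a,b]$, so $m(S')=m$.
\end{enumerate}

\emph{The homotopy.} For a chain $c$ write $\partial c=R(c)+U(c)$, where $R(c)$ is supported on radial and $U(c)$ on non-radial sets. Define
\[
h\langle S\rangle=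
\begin{cases}
o\cdot\langle S\rangle & S\text{ radial},\\
m\cdot\langle S\rangle+o\cdot m\cdot R(\langle S\rangle) & S\text{ non-radial},\ m=m(S).
\end{cases}
\]
All symbols are aligned, by (i) and because $m$ lies on the hull of $S$. For non-radial $S$, if $S\setminus\{x\}$ is radial then $x$ is the only point of $S$ in $[a,m)$ or the only one in $(m,b]$. So $R(\langle S\rangle)$ has at most two terms and $\|h\|\le3$.

For radial $S$ all faces are radial, and \eqref{eq:cone} gives $\partial h\langle S\rangle=\langle S\rangle-o\cdot\partial\langle S\rangle=\langle S\rangle-h\partial\langle S\rangle$. For non-radial $S$ write $\partial\langle S\rangle=R+U$. In $0=\partial R+\partial U$ the chain $\partial R$ is supported on radial sets, so the radial part of the equation is $\partial R=-R(U)$. Applying \eqref{eq:cone} three times,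
\begin{align*}
\partial h\langle S\rangle&=\langle S\rangle-m\cdot(R+U)+\bigl(m\cdot R-o\cdot R+o\cdot m\cdot\partial R\bigr)\\
&=\langle S\rangle-m\cdot U-o\cdot R-o\cdot m\cdot R(U).
\end{align*}
By (ii) all non-radial faces have the same point $m$, so $h\partial\langle S\rangle=o\cdot R+m\cdot U+o\cdot m\cdot R(U)$. The sum is $\langle S\rangle$.
\end{proof}

\begin{proposition}\label{prop:AB}
Let $\Gamma$ act on $T$ without inversions and with amenable edge stabilizers. Then Lemma~\ref{lem:les}(1) applies to $A^\bullet(T)$ and to $B^\bullet(T)$ with $M=\mathbb R$, and $\rho$ induces isomorphisms $R^n_A(\Gamma)\cong R^n_B(\Gamma)$ for $n\ge1$.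
\end{proposition}

\begin{proof}
For $q\ge1$, $A^q$ and $B^q$ are the spaces of bounded alternating functions on $\Gamma$-sets of tuples of pairwise distinct vertices. The stabilizer of such a tuple fixes two distinct vertices, hence the geodesic between them, so it lies in an edge stabilizer and is amenable. Lemma~\ref{lem:vanishing} gives $H^i_b(\Gamma;A^q)=H^i_b(\Gamma;B^q)=0$ for $i>0$, and Lemma~\ref{lem:homotopy} gives the homotopies. By naturality $\rho$ induces a morphism between the two five-term sequences of Lemma~\ref{lem:les}(1). It is the identity on the four outer terms, since $\rho$ is the identity on $\mathbb R$ and on $\ell^\infty(V)$. The five lemma applies.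
\end{proof}

\section{Averaging over lifts of segments}\label{sec:lift}

The construction of Section~\ref{sec:two} used only a few properties of the map of Bass--Serre trees, and we isolate them.

\medskip\noindent\textbf{Hypothesis (H).} The homomorphism $p:\Lambda\to\Gamma$ is surjective with kernel $N$. The groups $\Lambda$ and $\Gamma$ act without inversions on trees $\tilde T$ and $T$ with vertex sets $\tilde V$ and $V$. The map $\pi:\tilde T\to T$ is simplicial, $p$-equivariant, and sends edges to edges, so the two ends of an edge $\tilde e$ go to the two ends of $\pi(\tilde e)$. Moreover: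
\begin{enumerate}
\item[(H1)] $N$ acts simply transitively on the (non-empty) set of edges over each edge of $T$;
\item[(H2)] $N$ acts transitively on the set of vertices over each vertex of $T$;
\item[(H3)] the edge stabilizers of $\Gamma$ are amenable.
\end{enumerate}
\medskip

By (H1), $\Lambda_{\tilde e}\cap N=1$, so $\Lambda_{\tilde e}$ embeds in $\Gamma_{\pi(\tilde e)}$ and is amenable. Thus Proposition~\ref{prop:AB} applies to both actions. The formula $(\pi^*a)(\tilde x_0,\dots,\tilde x_q)=a(\pi\tilde x_0,\dots,\pi\tilde x_q)$ defines a cochain map $\pi^*:A^\bullet(T)\to A^\bullet(\tilde T)$ which is the identity on constants and satisfies $\pi^*(p(\lambda)a)=\lambda\,\pi^*a$.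

\begin{proposition}\label{prop:key}
Under (H), the map $\pi^*:R^n_A(\Gamma)\to R^n_A(\Lambda)$ is injective for all $n\ge1$.
\end{proposition}

\begin{proof}
We construct a cochain map $\sigma:B^{\ge1}(\tilde T)^\Lambda\to B^{\ge1}(T)^\Gamma$ that undoes $\pi^*$ on aligned tuples. The labels of Section~\ref{sec:two} are replaced by turns, and the measures $\mu_g$ by invariant means.

\emph{Turns.} A \emph{turn} is an unordered pair $\tau=\{e,e'\}$ of distinct edges of $T$ with a common vertex. A \emph{lift} of $\tau$ is a pair of edges of $\tilde T$ with a common vertex that map to $e$ and $e'$; the common vertex then lies over $e\cap e'$. Let $Q(\tau)$ be the set of $N$-orbits of lifts. It is non-empty: take edges over $e$ and over $e'$ by (H1), and by (H2) move the second by an element of $N$ so that their ends over $e\cap e'$ agree. Since $N$ is normal, $\Lambda$ permutes the $N$-orbits of lifts of turns, and $N$ acts trivially; so $\Gamma$ acts on $\bigsqcup_\tau Q(\tau)$, with $\gamma Q(\tau)=Q(\gamma\tau)$. The stabilizer $\Gamma_\tau$ has a subgroup of index at most $2$ contained in $\Gamma_e$, so it is amenable by (H3)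 and preserves a mean on $Q(\tau)$. Choosing such a mean for one turn in each orbit and translating, we get means $m_\tau$ on $Q(\tau)$ with $\gamma_*m_\tau=m_{\gamma\tau}$ for all $\gamma\in\Gamma$.

\emph{Segments.} Let $s$ be a segment of $T$ with consecutive edges $e_1,\dots,e_k$, $k\ge1$, and turns $\tau_j=\{e_j,e_{j+1}\}$. Let $\operatorname{Lift}(s)$ be the set of sequences $\tilde e_1,\dots,\tilde e_k$ of edges of $\tilde T$ with $\pi(\tilde e_j)=e_j$ and with consecutive edges sharing a vertex. The vertices $\tilde e_{j-1}\cap\tilde e_j$ and $\tilde e_j\cap\tilde e_{j+1}$ lie over the two ends of $e_j$, so they are the two ends of $\tilde e_j$. Hence the sequence is an edge path with distinct consecutive edges, that is, a geodesic segment, and $\pi$ maps it isomorphically onto $s$.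

Given $\tilde e_j$ over $e_j$, each element of $Q(\tau_j)$ has exactly one representative containing $\tilde e_j$: one exists because $N$ is transitive on the edges over $e_j$, and it is unique because an element of $N$ relating two such representatives fixes $\tilde e_j$ and is trivial. Building a lift edge by edge, we get $\operatorname{Lift}(s)\cong\pi^{-1}(e_1)\times\prod_jQ(\tau_j)$, where $N$ acts simply transitively on the first factor and trivially on the others. So recording the classes of the turns of a lift is a bijection
\begin{equation}\label{eq:product}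
\operatorname{Lift}(s)/N\;\cong\;Q(\tau_1)\times\dots\times Q(\tau_{k-1}),
\end{equation}
where the right side is a point for $k=1$. By its description this bijection does not depend on the direction of $s$ and commutes with the maps induced by $\gamma\in\Gamma$ from $s$ to $\gamma s$. For a subsegment $s'$ of length at least $1$, restriction of lifts is the projection onto the factors indexed by the turns of $s'$.

\emph{The means $I_s$.} For a bounded function $\varphi$ on \eqref{eq:product} integrate successively against $m_{\tau_1},\dots,m_{\tau_{k-1}}$; each step yields a bounded function of the remaining coordinates. For means the result can depend on the order: if $m$ is a mean on $\mathbb N$ vanishing on finitely supported functions, the indicator function of $\{i<j\}$ has iterated integrals $1$ and $0$. A segment has two directions and no preferred one, so let $I_s(\varphi)$ be the average of the iterated integrals in the order $1,\dots,k-1$ and in the reverse order. Then $I_s$ is a mean on $\operatorname{Lift}(s)/N$ with three properties.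
\begin{enumerate}
\item[(a)] $I_s$ does not depend on the direction of $s$: reversing $s$ exchanges the two orders.
\item[(b)] $I_{\gamma s}(\varphi\circ\gamma^{-1})=I_s(\varphi)$, because $\gamma_*m_\tau=m_{\gamma\tau}$.
\item[(c)] If $\varphi=\varphi'\circ(\text{restriction to }s')$ for a subsegment $s'$ of length at least $1$, then $I_s(\varphi)=I_{s'}(\varphi')$. Integration in a coordinate on which a function does not depend changes nothing, and the two orders for $s$ induce the two orders for $s'$.
\end{enumerate}

\emph{The map $\sigma$.} Let $q\ge1$, $f\in B^q(\tilde T)^\Lambda$ and $x=(x_0,\dots,x_q)\in S_q(T)$. If all $x_i$ coincide put $(\sigma f)(x)=0$. Otherwise let $s$ be the hull of $x$. For $\tilde s\in\operatorname{Lift}(s)$ let $\tilde x_i$ be the vertex of $\tilde s$ over $x_i$. The tuple $\tilde x=(\tilde x_i)$ is aligned, and $f(\tilde x)$ depends only on $N\tilde s$ because $f$ is $N$-invariant. Put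
\[
(\sigma f)(x)=I_s\bigl(\tilde s\mapsto f(\tilde x)\bigr).
\]
By (a) this depends only on $x$. We have $\|\sigma f\|\le\|f\|$. Permuting the entries of $x$ does not change $s$ and permutes those of $\tilde x$, so $\sigma f$ is alternating. If $\lambda\in\Lambda$ lies over $\gamma$, then $\lambda$ carries lifts of $s$ to lifts of $\gamma s$ and $f(\lambda\tilde x)=f(\tilde x)$, so $\sigma f$ is $\Gamma$-invariant by (b).

To see that $\sigma d=d\sigma$, let $x\in S_{q+1}(T)$ be non-constant with hull $s$. We claim that for each $j$
\[
(\sigma f)(x_0,\dots,\widehat{x_j},\dots,x_{q+1})=I_s\bigl(\tilde s\mapsto f(\tilde x_0,\dots,\widehat{\tilde x_j},\dots,\tilde x_{q+1})\bigr).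
\]
If the face on the left is non-constant, its hull is a subsegment of $s$ of length at least $1$ and the claim is (c). If it is constant, so is the lifted face, and both sides vanish because $f$ is alternating in $q+1\ge2$ variables. Taking the alternating sum over $j$ gives $(d\sigma f)(x)=I_s(\tilde s\mapsto(df)(\tilde x))=(\sigma df)(x)$. On constant $x$ both sides vanish, the left one because $d\sigma f$ is alternating.

\emph{Conclusion.} Let $\tilde\rho:A^\bullet(\tilde T)\to B^\bullet(\tilde T)$ be restriction. For $a\in A^q(T)^\Gamma$, $q\ge1$, and non-constant $x\in S_q(T)$ we have $(\pi^*a)(\tilde x)=a(x)$ for every lift, and the mean of a constant function is its value. So $\sigma\circ\tilde\rho\circ\pi^*=\rho$ on $A^{\ge1}(T)^\Gamma$. By Proposition~\ref{prop:AB}, $\rho$ induces an isomorphism $R^n_A(\Gamma)\to R^n_B(\Gamma)$. It factors through $\pi^*$, which is therefore injective.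
\end{proof}

To pass from $R^n_A$ to $H^n_b$ we must know that $R^n_A(\Lambda)$ injects into $H^n_b(\Lambda)$, and this is a surjectivity statement one degree lower.

\begin{corollary}\label{cor:chase}
Assume (H), let $n\ge2$, and suppose that $H^{n-1}_b(\Lambda)\to H^{n-1}_b(\Lambda;\ell^\infty(\tilde V))$ is onto. If $x\in H^n_b(\Gamma)$ satisfies $p^*x=0$ and maps to $0$ in $H^n_b(\Gamma;\ell^\infty(V))$, then $x=0$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:les}(1), which applies by Proposition~\ref{prop:AB}, and naturality for $(p,\pi^*)$ give a commutative diagram with exact rows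
\[
\begin{array}{ccccccc}
 & & R^n_A(\Gamma)&\to&H^n_b(\Gamma)&\to&H^n_b(\Gamma;\ell^\infty(V))\\[2pt]
 & & \big\downarrow{\scriptstyle\pi^*}& &\big\downarrow{\scriptstyle p^*}& &\\[2pt]
H^{n-1}_b(\Lambda)\to H^{n-1}_b(\Lambda;\ell^\infty(\tilde V))&\to&R^n_A(\Lambda)&\to&H^n_b(\Lambda).& &
\end{array}
\]
The class $x$ is the image of some $y\in R^n_A(\Gamma)$, and $\pi^*y$ maps to $p^*x=0$. The first map of the lower row is onto, so the second is zero and the third is injective. Hence $\pi^*y=0$, then $y=0$ by Proposition~\ref{prop:key}, and $x=0$.
\end{proof}

\section{Free products}\label{sec:free}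

For a free product $G*H$ let $r_G:G*H\to G$ and $r_H:G*H\to H$ be the retractions that kill the other factor. For $m\ge1$, $a\in H^m_b(G)$ and $b\in H^m_b(H)$,
\begin{equation}\label{eq:retract}
z=r_G^*a+r_H^*b\quad\text{satisfies}\quad z|_G=a,\quad z|_H=b,
\end{equation}
because $r_G|_H$ and $r_H|_G$ factor through the trivial group, whose bounded cohomology vanishes in positive degrees.

\begin{lemma}\label{lem:onto-free}
Let $\Gamma=G*H$, let $V$ be the vertex set of its Bass--Serre tree, and let $m\ge1$. The map $H^m_b(\Gamma)\to H^m_b(\Gamma;\ell^\infty(V))$ is onto, and its kernel consists of the mixed classes.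
\end{lemma}

\begin{proof}
There are two vertex orbits, with stabilizers $G$ and $H$, so by \eqref{eq:finite} a class in the target is determined by its restrictions to $G$ and $H$. This describes the kernel. If $y$ in the target has restrictions $a$ and $b$, then the image of the class $z$ of \eqref{eq:retract} has the same restrictions, so it equals $y$.
\end{proof}

\begin{remark}\label{rem:mixed}
Lemma~\ref{lem:onto-free} in degrees $n-1$ and $n$ and the exact sequence of Lemma~\ref{lem:les}(1) show that for $n\ge2$ the map $R^n_A(\Gamma)\to H^n_b(\Gamma)$ is injective with image the mixed classes.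
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma=G*H$, $\Lambda=\tilde G*\tilde H$, $N=\ker p$, and let $\pi:\tilde T\to T$ be the map of Bass--Serre trees from Section~\ref{sec:two}.

\emph{Hypothesis (H) holds.} The edges over $\gamma$ form the set $p^{-1}(\gamma)$, a coset of $N$, which gives (H1). If $p(\lambda')G=p(\lambda)G$, then $p(\lambda')=p(\lambda)p_G(\tilde g)$ for some $\tilde g\in\tilde G$ because $p_G$ is onto. So $\lambda'\in N\lambda\tilde g$, and the vertex $\lambda'\tilde G$ lies in the $N$-orbit of $\lambda\tilde G$. With $H$ in place of $G$ the same lines complete (H2). Edge stabilizers are trivial, which gives (H3).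

\emph{Restriction maps $\ker p^*$ into the sum of the kernels.} If $p^*x=0$, then $p_G^*(x|_G)=(p^*x)|_{\tilde G}=0$ and $p_H^*(x|_H)=(p^*x)|_{\tilde H}=0$.

\emph{It is onto.} Let $p_G^*a=0$ and $p_H^*b=0$, and let $x=r_G^*a+r_H^*b$, which restricts to $(a,b)$ by \eqref{eq:retract}. Since $r_Gp=p_Gr_{\tilde G}$ and $r_Hp=p_Hr_{\tilde H}$, we get $p^*x=r_{\tilde G}^*p_G^*a+r_{\tilde H}^*p_H^*b=0$.

\emph{It is injective.} For $n=1$ all groups vanish. Let $n\ge2$ and let $x$ be a mixed class with $p^*x=0$. By Lemma~\ref{lem:onto-free} for $\Gamma$, $x$ maps to $0$ in $H^n_b(\Gamma;\ell^\infty(V))$. By Lemma~\ref{lem:onto-free} for $\Lambda$ in degree $n-1\ge1$, the surjectivity required in Corollary~\ref{cor:chase} holds. Hence $x=0$.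

Finally take $\tilde G$ and $\tilde H$ free. Then $\Lambda$ is free, the three kernels are $K^n(G*H)$, $K^n(G)$ and $K^n(H)$, and Lemma~\ref{lem:free} gives the last assertion.
\end{proof}

By induction a free product of finitely many groups is Lex if and only if all factors are; for instance, finite free products of surface groups, free groups and amenable groups are Lex.

\section{Graphs of groups with amenable edge groups}\label{sec:graphs}

Three features of free products of two groups were used above. There were finitely many vertex orbits, so that primitives on the stabilizers were uniformly bounded; there were retractions onto the factors; and the covering group could be taken free. For a general action on a tree each needs a substitute: filling constants, an extension operator, and a covering in two steps.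

\subsection*{Filling constants}
For a bounded invariant $n$-cocycle $\alpha$ on $\Gamma$, $n\ge1$, let
\[
\|\alpha\|_\partial=\inf\{\|\eta\|:\eta\in C^{n-1}(\Gamma)^\Gamma,\ \delta\eta=\alpha\}\in[0,\infty].
\]
It is finite exactly when $[\alpha]=0$. Pulling back a primitive shows $\|f^*\alpha\|_\partial\le\|\alpha\|_\partial$ for every homomorphism $f$, in particular for restrictions. Let $p:F\to\Gamma$ be surjective with $F$ free. By Lemma~\ref{lem:free}, $\|p^*\alpha\|_\partial\le\|\psi^*\alpha\|_\partial$ for every surjection $\psi$ onto $\Gamma$, and $\|p^*\alpha\|_\partial$ does not depend on $p$. Since $\delta\eta$ has $n+1$ terms,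
\begin{equation}\label{eq:norm}
\|\alpha\|=\|p^*\alpha\|\le(n+1)\|p^*\alpha\|_\partial .
\end{equation}
Let $c_n(\Gamma)\in[0,\infty]$ be the supremum of $\|\alpha\|_\partial/\|p^*\alpha\|_\partial$ over all $\alpha\ne0$ with $\|p^*\alpha\|_\partial<\infty$, and $0$ if there is no such $\alpha$; the denominators are positive by \eqref{eq:norm}. This number depends only on the isomorphism type of $\Gamma$ and measures how much larger a primitive must be on $\Gamma$ than on a free cover. If $c_n(\Gamma)<\infty$, then for every surjection $\psi$ onto $\Gamma$
\begin{equation}\label{eq:fill}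
\|\alpha\|_\partial\le c_n(\Gamma)\,\|\psi^*\alpha\|_\partial\qquad\text{whenever }\|\psi^*\alpha\|_\partial<\infty .
\end{equation}

\begin{lemma}\label{lem:constants}
A group $\Gamma$ is Lex if and only if $c_n(\Gamma)<\infty$ for all $n\ge1$. Moreover $c_n\le1$ for free groups and $c_n\le n+1$ for amenable groups.
\end{lemma}

\begin{proof}
If $c_n(\Gamma)<\infty$, then by \eqref{eq:fill} $p^*[\alpha]=0$ implies $[\alpha]=0$. Conversely let $\Gamma$ be Lex. Let $Z$ be the space of pairs $(\alpha,\beta)\in C^n(\Gamma)^\Gamma\times C^{n-1}(F)^F$ with $\delta\alpha=0$ and $p^*\alpha=\delta\beta$, and let $W$ be the space of pairs $(\eta,\beta)\in C^{n-1}(\Gamma)^\Gamma\times C^{n-1}(F)^F$ with $p^*\delta\eta=\delta\beta$. With the maximum norm both are closed subspaces of Banach spaces. The bounded map $W\to Z$, $(\eta,\beta)\mapsto(\delta\eta,\beta)$, is onto because $K^n(\Gamma)=0$. By the open mapping theorem there is a constant $c$ such that every $(\alpha,\beta)\in Z$ has a preimage $(\eta,\beta)$ with $\|\eta\|\le c\max(\|\alpha\|,\|\beta\|)\le c(n+1)\|\beta\|$. Taking the infimum over $\beta$ gives $c_n(\Gamma)\le c(n+1)$.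 For $\Gamma$ free take $p=\mathrm{id}$. For $\Gamma$ amenable, Lemma~\ref{lem:vanishing} with $X$ a point gives $\|\alpha\|_\partial\le\|\alpha\|$; combine with \eqref{eq:norm}.
\end{proof}

\begin{theorem}\label{thm:graphs}
Let $\Gamma$ act without inversions on a tree $T$ with amenable edge stabilizers. Suppose that the vertex stabilizers $G_i$ (one for each orbit) are Lex with $\sup_ic_n(G_i)<\infty$ for each $n\ge1$. Then $\Gamma$ is Lex. The uniform bound is automatic if there are finitely many isomorphism types of $G_i$, for example for finite graphs of groups. In particular, amalgamated products and HNN extensions of Lex groups over amenable subgroups are Lex.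
\end{theorem}

\subsection*{Extending classes from the vertex stabilizers}
Without retractions, the surjectivity in Corollary~\ref{cor:chase} is obtained on the tree. Both sides are computed by functions of tuples of \emph{edges}, and a function defined on tuples of edges at a common vertex is extended to all tuples by projecting to the one vertex, if any, that separates them.

\begin{lemma}\label{lem:onto}
Let $\Lambda$ act without inversions on a tree $T$ with vertex set $V$ and amenable edge stabilizers. Then $H^m_b(\Lambda)\to H^m_b(\Lambda;\ell^\infty(V))$ is onto for $m\ge1$.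
\end{lemma}

\begin{proof}
If $T$ is a point, the map is the identity. For $m=1$ the target is zero: in Lemma~\ref{lem:shapiro} the restrictions to the stabilizers are bounded invariant $1$-cocycles, hence zero, and we take $\eta_v=0$.

Let $m\ge2$ and let $T$ have edges. Let $E$ be the set of edges and $E_v\ne\varnothing$ the set of edges at $v$. Put $A^q_E=\ell^\infty_{\mathrm{alt}}(E^{q+1})$, and let $L^q$ be the space of bounded functions $\Phi(v;e_0,\dots,e_q)$ of $v\in V$ and $e_j\in E_v$, alternating in the $e_j$, with $d$ acting in the edge variables. The complexes $0\to\mathbb R\to A^\bullet_E$ and $0\to\ell^\infty(V)\to L^\bullet$, augmented by functions that do not depend on the edge, have contracting homotopies of norm at most one: insert in the first slot a fixed edge, respectively a chosen edge $e_v\in E_v$. For all $q\ge0$ these modules are images of alternating projections on $\Lambda$-sets whose stabilizers lie in $\Lambda_{e_0}$, so Lemma~\ref{lem:vanishing} applies. The map $\operatorname{res}:A^q_E\to L^q$, $(\operatorname{res}f)(v;e_0,\dots,e_q)=f(e_0,\dots,e_q)$, is an equivariant cochain map extending $\mathbb R\to\ell^\infty(V)$.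 By Lemma~\ref{lem:les}(2) and naturality it suffices to show that $\operatorname{res}:(A^\bullet_E)^\Lambda\to(L^\bullet)^\Lambda$ is onto in cohomology of degree $m$.

The \emph{branches} at a vertex $v$ are the components of $T\setminus\{v\}$; each contains the interior of exactly one edge of $E_v$. For $e\in E$ let $\operatorname{pr}_ve\in E_v$ be the edge of the branch that contains the interior of $e$. Let $v\ne w$, and let $\varepsilon$ and $\varepsilon'$ be the first edges of $[v,w]$ and of $[w,v]$. A connected subset of $T$ that contains $v$ and avoids $w$ lies in the branch of $\varepsilon'$ at $w$. Applying this to the union of $v$ with a branch at $v$ other than that of $\varepsilon$, and to the union of $v$ with the interior of an edge at $v$, we get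
\begin{equation}\label{eq:branch}
\operatorname{pr}_we=\varepsilon'\qquad\text{if }\operatorname{pr}_ve\ne\varepsilon\text{ or }e\in E_v .
\end{equation}
For $q\ge2$ and $\Phi\in L^q$ put
\[
(\mathcal E\Phi)(e_0,\dots,e_q)=\sum_{v\in V}\Phi(v;\operatorname{pr}_ve_0,\dots,\operatorname{pr}_ve_q).
\]
At most one vertex contributes. The term at $v$ can be nonzero only if $\operatorname{pr}_ve_0,\operatorname{pr}_ve_1,\operatorname{pr}_ve_2$ are distinct. In that case, for $w\neq v$, at least two of them differ from $\varepsilon$, and by \eqref{eq:branch} the corresponding two edges have the same projection at $w$, so the term at $w$ vanishes. (Three edges are needed: two edges far apart are separated by every vertex between them. This is why $m=1$ was treated apart.) So $\mathcal E\Phi$ is well defined, alternating, and $\|\mathcal E\Phi\|\le\|\Phi\|$. The map $\mathcal E$ is equivariant because $\operatorname{pr}_{\lambda v}(\lambda e)=\lambda\operatorname{pr}_ve$. For $q\ge2$ we have $d\mathcal E\Phi=\mathcal Ed\Phi$ by exchanging two finite sums. If $e_0,\dots,e_q\in E_v$, then by \eqref{eq:branch} the terms at $w\ne v$ vanish,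 while $\operatorname{pr}_ve_j=e_j$; so $\operatorname{res}\mathcal E\Phi=\Phi$. Hence an invariant cocycle $\Phi\in L^m$ is the image of the invariant cocycle $\mathcal E\Phi$.
\end{proof}

\subsection*{Unfolding a graph of groups}
We recall the facts from Bass--Serre theory that are needed. Let $X$ be a connected graph with oriented edges $e$, reversal $e\mapsto\bar e$, terminal vertex $t(e)$ and origin $o(e)=t(\bar e)$. A graph of groups $\mathcal G$ on $X$ consists of groups $G_v$ and $G_e=G_{\bar e}$ and injections $\iota_e:G_e\to G_{t(e)}$. Fix a maximal subtree $X_0$ and a set $E_+$ containing one of $e,\bar e$ for each geometric edge. The fundamental group $\Gamma=\pi_1(\mathcal G)$ is the quotient of the free product of the $G_v$ and the free group on letters $t_e$, $e\in E_+$, by the relations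
\begin{equation}\label{eq:rel}
t_e=1\quad(e\in X_0),\qquad t_e\,\iota_e(a)\,t_e^{-1}=\iota_{\bar e}(a)\quad(e\in E_+,\ a\in G_e).
\end{equation}
The $G_v$ embed in $\Gamma$. The graph with vertex set $\bigsqcup_v\Gamma/G_v$ and edge set $\bigsqcup_{e\in E_+}\Gamma/\iota_{\bar e}(G_e)$, in which $\gamma\iota_{\bar e}(G_e)$ joins $\gamma G_{o(e)}$ to $\gamma t_eG_{t(e)}$, is a tree on which $\Gamma$ acts without inversions. Conversely, every action without inversions on a tree arises in this way, with $X$ the quotient graph; this is where the absence of inversions is needed. Amalgams and HNN extensions correspond to $X$ a segment and a loop. A free product $*_iG_i$ corresponds to a \emph{star}: a center with trivial group joined by edges with trivial groups to leaves with groups $G_i$.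

Under (H) the injection $\Lambda_{\tilde e}\to\Gamma_{\pi(\tilde e)}$ is also onto: if $\lambda$ lies over $\gamma\in\Gamma_{\pi(\tilde e)}$, then $\lambda\tilde e=\nu\tilde e$ with $\nu\in N$, and $\nu^{-1}\lambda\in\Lambda_{\tilde e}$ lies over $\gamma$. So the covering group must contain the edge groups and cannot be free in general. The next best choice makes them free factors.

\begin{lemma}\label{lem:unfold}
Let $\mathcal G$ be a graph of groups with amenable edge groups and $\sup_vc_n(G_v)<\infty$ for each $n\ge1$, and let $\Gamma=\pi_1(\mathcal G)$. There are a free group $F$ and a surjection $p:\Lambda=F*\bigl(*_{e\in E_+}G_e\bigr)\to\Gamma$ such that $p^*:H^n_b(\Gamma)\to H^n_b(\Lambda)$ is injective for all $n$.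
\end{lemma}

\begin{proof}
For each $v$ choose a free group $F_v$ with a surjection onto $G_v$. Let $\tilde{\mathcal G}$ be the graph of groups on $X$ with the same edge groups, with vertex groups $\tilde G_v=F_v*\bigl(*_{t(e)=v}G_e\bigr)$, the product being over oriented edges, and with $\tilde\iota_e$ the inclusion of the free factor $G_e$. The chosen surjection and the maps $\iota_e$ define a surjection $p_v:\tilde G_v\to G_v$ with $p_v\tilde\iota_e=\iota_e$. Let $\Lambda=\pi_1(\tilde{\mathcal G})$, with the same $X_0$ and $E_+$. The $p_v$ and $t_e\mapsto t_e$ respect \eqref{eq:rel} and define a surjection $p:\Lambda\to\Gamma$ with kernel $N$. Define $\pi:\tilde T\to T$ on the two trees by $\lambda\tilde G_v\mapsto p(\lambda)G_v$ and $\lambda\tilde\iota_{\bar e}(G_e)\mapsto p(\lambda)\iota_{\bar e}(G_e)$; it is $p$-equivariant and respects the ends of edges.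

\emph{Structure of $\Lambda$.} By definition $\Lambda$ is the quotient of the free product of the $F_v$, the free group on the $t_e$ with $e\in E_+\setminus X_0$, and two copies $\tilde\iota_e(G_e)$, $\tilde\iota_{\bar e}(G_e)$ for each $e\in E_+$, by the relations $\tilde\iota_{\bar e}(a)=t_e\tilde\iota_e(a)t_e^{-1}$. Let $F$ be the free product of the free groups in this list and $\Lambda_0=F*(*_{e\in E_+}G_e)$. The map $\Lambda_0\to\Lambda$ given by the identity on $F$ and by $\tilde\iota_e$ on $G_e$ has as inverse the map that is the identity on $F$ and sends $\tilde\iota_e(a)\mapsto a$, $\tilde\iota_{\bar e}(a)\mapsto t_eat_e^{-1}$. So $\Lambda\cong\Lambda_0$.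

\emph{Hypothesis (H) holds.} Let $\tilde J$ be one of the subgroups $\tilde G_v$ or $\tilde\iota_{\bar e}(G_e)$ and $J=p(\tilde J)$, which is $G_v$ or $\iota_{\bar e}(G_e)$. Fibers of $\Lambda/\tilde J\to\Gamma/J$ are non-empty because $p$ is onto. If $p(\lambda')J=p(\lambda)J$, then $\lambda'\in N\lambda\tilde J$, so $N$ is transitive on each fiber. For an edge group $p|_{\tilde J}$ is injective; if $\nu\in N$ fixes $\lambda\tilde J$, then $\lambda^{-1}\nu\lambda\in N\cap\tilde J=1$. This gives (H1) and (H2), and (H3) is assumed.

\emph{Injectivity.} Degrees $0$ and $1$ are covered by $H^0_b=\mathbb R$ and $H^1_b=0$. Let $n\ge2$ and let $\alpha$ be a bounded invariant $n$-cocycle on $\Gamma$ with $p^*\alpha=\delta\beta$. By \eqref{eq:fill} for $p_v$,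
\[
\|\alpha|_{G_v}\|_\partial\le c_n(G_v)\,\|(p^*\alpha)|_{\tilde G_v}\|_\partial\le c_n(G_v)\,\|\beta\|,
\]
which is bounded uniformly in $v$. So the restrictions $\alpha|_{G_v}$ have uniformly bounded primitives, and $[\alpha]$ maps to $0$ in $H^n_b(\Gamma;\ell^\infty(V))$ by Lemma~\ref{lem:shapiro}. Lemma~\ref{lem:onto} for $\Lambda$ acting on $\tilde T$ gives the surjectivity in Corollary~\ref{cor:chase}, and $[\alpha]=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
Write $\Gamma=\pi_1(\mathcal G)$ for the quotient graph of groups; its vertex groups are isomorphic to the $G_i$ and its edge groups are amenable. Lemma~\ref{lem:unfold} gives $p:\Lambda=F*(*_eG_e)\to\Gamma$ with $p^*$ injective. Regard $\Lambda$ as the fundamental group of a star with leaves $F$ and $G_e$. Its vertex groups are free or amenable, so $c_n\le n+1$ for all of them by Lemma~\ref{lem:constants}, and its edge groups are trivial. Lemma~\ref{lem:unfold} gives a surjection $p':\Lambda'\to\Lambda$ with $\Lambda'$ free and $p'^*$ injective. Then $pp'$ is a surjection from a free group with $(pp')^*=p'^*p^*$ injective, so $\Gamma$ is Lex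 by Lemma~\ref{lem:free}. If there are finitely many isomorphism types of $G_i$, the supremum is a maximum of finitely many numbers that are finite by Lemma~\ref{lem:constants}.
\end{proof}

\subsection*{Infinite free products}
When retractions exist, the uniform bound is also necessary.

\begin{corollary}\label{cor:infinite}
For any family $(G_i)_{i\in I}$, the free product $\Gamma=*_iG_i$ is Lex if and only if all $G_i$ are Lex and $\sup_ic_n(G_i)<\infty$ for every $n\ge1$. In particular, arbitrary free products of copies of finitely many Lex groups are Lex.
\end{corollary}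

\begin{proof}
For ``if'' apply Theorem~\ref{thm:graphs} to the star with leaves $G_i$. For ``only if'' let $\Gamma$ be Lex, so $c_n(\Gamma)<\infty$ by Lemma~\ref{lem:constants}. Choose surjections $p_i:F_i\to G_i$ from free groups and let $p=*_ip_i:*_iF_i\to\Gamma$. Fix $i$ and let $r:\Gamma\to G_i$ and $\tilde r:*_jF_j\to F_i$ be the retractions, so $rp=p_i\tilde r$. For a cocycle $\alpha$ on $G_i$ with $\|p_i^*\alpha\|_\partial<\infty$ we have $\|p^*r^*\alpha\|_\partial=\|\tilde r^*p_i^*\alpha\|_\partial\le\|p_i^*\alpha\|_\partial$, and by \eqref{eq:fill}
\[
\|\alpha\|_\partial=\|(r^*\alpha)|_{G_i}\|_\partial\le\|r^*\alpha\|_\partial\le c_n(\Gamma)\,\|p^*r^*\alpha\|_\partial\le c_n(\Gamma)\,\|p_i^*\alpha\|_\partial .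
\]
So $c_n(G_i)\le c_n(\Gamma)$ for all $i$, and each $G_i$ is Lex by Lemma~\ref{lem:constants}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Sun} Hongbin Sun, \emph{Two aspects of graph 3-manifold groups}, arXiv:2607.04326 (2026).
\end{thebibliography}
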